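\title{Dense bipartite graphs without large monochromatic components}

\begin{abstract}
In every $r$-edge-coloring of $K_{m,n}$ some monochromatic component has at least $\frac{m+n}{r}$ vertices. We consider a question from a paper of DeBiasio, Krueger and S\'ark\"ozy: does this remain true for bipartite graphs in which every vertex is adjacent to more than a fraction $1-\frac1{r+1}$ of the opposite side? The answer is no for every $r\ge3$. There are counterexamples in which every vertex is adjacent to at least a fraction $1-\frac1{2r-1}$ of the opposite side, and this fraction can be raised to $1-\frac{4+o(1)}{r^2}$ as $r$ grows. For $r=3$ we give a counterexample on $130$ vertices that can be checked by hand. Under the hypothesis of the question there is always a monochromatic component on more than $\frac{m+n}{r+1}$ vertices, but one on $\bigl(\frac{2r}{(r+1)(2r-1)}+\varepsilon\bigr)(m+n)$ vertices cannot be guaranteed. In all our counterexamples one side is much larger than the other.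
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$(X,Y)$-bipartite graph} is a graph on the disjoint union of $X$ and $Y$ in which every edge joins $X$ to $Y$. Throughout, $|X|=m$ and $|Y|=n$. We write $\delta(X,Y)$ for the least degree of a vertex of $X$ and $\delta(Y,X)$ for the least degree of a vertex of $Y$; thus $\delta(X,Y)$ is compared with $n$, and $\delta(Y,X)$ with $m$. An \emph{$r$-edge-coloring} assigns one of $r$ colors to each edge and need not be proper. A \emph{monochromatic component} is a connected component of the graph formed by the edges of a single color. Whether a vertex meeting no edge of a color counts as a one-vertex component of that color makes no difference below.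

A theorem of Gy\'arf\'as states that every $r$-edge-coloring of $K_{m,n}$ has a monochromatic component with at least $\frac{m+n}{r}$ vertices. One family of colorings shows that this bound is sharp and also suggests how much of $K_{m,n}$ one may hope to delete without losing it.

\begin{example}[Cyclic colorings]\label{ex:cyclic}
Let $t$ divide $m$ and $n$. Split $X$ into equal parts $X_i$ and $Y$ into equal parts $Y_i$ $(i\in\mathbb Z_t)$, and give every edge between $X_i$ and $Y_{i+c}$ the color $c\in\mathbb Z_t$. The components of color $c$ are the sets $X_i\cup Y_{i+c}$, each with exactly $\frac{m+n}{t}$ vertices. For $t=r$ this is an $r$-edge-coloring of $K_{m,n}$ that attains the bound of Gy\'arf\'as. For $t=r+1$, delete all edges of color $0$. What remains is an $r$-edge-colored graph with $\delta(X,Y)=(1-\frac1{r+1})n$ and $\delta(Y,X)=(1-\frac1{r+1})m$ in which every monochromatic component has only $\frac{m+n}{r+1}$ vertices.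
\end{example}

So a minimum degree condition that preserves the bound $\frac{m+n}r$ must be at least as strong as
\begin{equation}\label{eq:hyp}
\delta(X,Y)>\Bigl(1-\frac1{r+1}\Bigr)n,\qquad \delta(Y,X)>\Bigl(1-\frac1{r+1}\Bigr)m
\end{equation}
in the sense that the fraction $1-\frac1{r+1}$ cannot be lowered. There are two reasons to guess that \eqref{eq:hyp} is also sufficient. First, the example is fragile: a single new edge between $X_i$ and $Y_i$, in any color $c\ne0$, merges $X_i\cup Y_{i+c}$ with $X_{i-c}\cup Y_i$ into a component on $\frac{2(m+n)}{r+1}\ge\frac{m+n}r$ vertices. Second, the guess is known to be correct for $r=2$, where the fraction is $\frac23$. The following question comes from the paper of DeBiasio, Krueger and S\'ark\"ozy \cite{DKS}.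

\begin{quote}
\textbf{Question.} Let $r\ge3$ and let $G$ be an $(X,Y)$-bipartite graph satisfying \eqref{eq:hyp}. Does every $r$-edge-coloring of $G$ have a monochromatic component on at least $\frac{m+n}r$ vertices?
\end{quote}

The answer is no for every $r\ge3$.

\begin{theorem}\label{thm:main}
For every $r\ge3$ there are infinitely many $(X,Y)$-bipartite graphs $G$ with
\[
\delta(X,Y)\ge\Bigl(1-\frac1{2r-1}\Bigr)n,\qquad \delta(Y,X)\ge\Bigl(1-\frac1{2r-1}\Bigr)m
\]
that have an $r$-edge-coloring in which every monochromatic component has fewer than $\frac{m+n}r$ vertices.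
\end{theorem}

Since $2r-1>r+1$ for $r\ge3$, these graphs satisfy \eqref{eq:hyp}. The inequalities in Theorem~\ref{thm:main} are not strict, and the graphs we construct attain them with equality. The theorem therefore refutes the Question with $1-\frac1{r+1}$ replaced by $1-\gamma$ for every $\gamma>\frac1{2r-1}$, and it makes no claim about $\gamma=\frac1{2r-1}$. The distinction is real: for $r=2$ we have $2r-1=r+1$, the statement with strict inequalities is true, and the statement with weak inequalities fails by Example~\ref{ex:cyclic}.

Theorem~\ref{thm:main} leaves slack in the degrees, which can be traded for smaller components.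

\begin{theorem}\label{thm:small}
Let $r\ge3$ and $\varepsilon>0$. There are an $(X,Y)$-bipartite graph satisfying \eqref{eq:hyp} and an $r$-edge-coloring of it in which every monochromatic component has fewer than $\bigl(\frac{2r}{(r+1)(2r-1)}+\varepsilon\bigr)(m+n)$ vertices.
\end{theorem}

Here $\frac{2r}{(r+1)(2r-1)}<\frac1r$, because $2r^2<2r^2+r-1$. For large $r$ the degrees can be pushed much closer to those of the complete bipartite graph.

\begin{theorem}\label{thm:quadratic}
Let $r\ge12$ and $d=\lfloor r/4\rfloor-1$. Theorem~\ref{thm:main} holds with $2r-1$ replaced by $4d^2-2\ge\frac{(r-7)^2}4-2$. Hence, if $1-\frac1{r+1}$ is replaced by $1-\gamma$ in \eqref{eq:hyp}, the answer to the Question is no for every $\gamma>\frac1{4d^2-2}=\frac{4+o(1)}{r^2}$.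
\end{theorem}

This improves on Theorem~\ref{thm:main} for all $r\ge20$: then $d\ge4$ and $r\le4d+7$, so $2r-1\le 8d+13<4d^2-2$. In the other direction, averaging shows that the bound of Gy\'arf\'as degrades at most in proportion to the number of missing edges.

\begin{proposition}\label{prop:avg}
If an $(X,Y)$-bipartite graph has at least $(1-\gamma)mn$ edges, then each of its $r$-edge-colorings has a monochromatic component on at least $(1-\gamma)\frac{m+n}r$ vertices. In particular, \eqref{eq:hyp} gives a monochromatic component on more than $\frac{m+n}{r+1}$ vertices. This fails if both strict inequalities in \eqref{eq:hyp} are replaced by ``$\ge$''.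
\end{proposition}

The case $\gamma=0$ is the theorem of Gy\'arf\'as. Together, Theorem~\ref{thm:small} and Proposition~\ref{prop:avg} show that the best fraction of $m+n$ guaranteed by \eqref{eq:hyp} lies between $\frac1{r+1}$ and $\frac1{r+1}\bigl(1+\frac1{2r-1}\bigr)$.

In all our counterexamples $m$ is much larger than $n$, which the Question allows. We do not settle the balanced case $m=n$, and we do not determine the exact threshold for $\gamma$.

\section{Three colors and 130 vertices}\label{sec:three}

If $m$ is much larger than $n$, the order of a component is essentially the size of its intersection with $X$. Each color cuts $X$ into pieces, which we want to be smaller than $m/r$, and a vertex $y\in Y$ can be joined to at most one piece of each color. So $y$ must choose $r$ pieces that cover almost all of $X$, and different vertices of $Y$ must leave different parts of $X$ uncovered. In Example~\ref{ex:cyclic} all colors cut $X$ in the same way. The gain comes from letting different colors cut $X$ differently.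

Let $r=3$, with colors $0,1,2$. Let $X=E\cup P_0\cup P_1\cup P_2\cup P_3\cup P_4$ with $|E|=25$ and $|P_i|=20$, so $m=125$. Place $P_0,\dots,P_4$ around a pentagon and call the union of two neighboring blocks an \emph{arc}; it has $40$ vertices, slightly fewer than $m/3$. Each color is allowed the piece $E$ and two disjoint arcs:
\[
\text{color }0:\ P_0P_1,\ P_2P_3;\qquad \text{color }1:\ P_4P_0,\ P_1P_2;\qquad \text{color }2:\ P_3P_4,\ P_0P_1 .
\]
Removing one block from the pentagon leaves a path of four blocks, which is a union of two arcs in exactly one way. If these two arcs are available in different colors, a vertex $y$ can take both, take $E$ in the third color, and miss only the removed block. This works for $P_0,P_1,P_2,P_4$. It fails for $P_3$, since $P_4P_0$ and $P_1P_2$ are available only in color $1$. A fifth vertex spends all three colors on the pentagon and misses $E$. So let $Y=\{y_0,y_1,y_3,y_4,y_e\}$, $n=5$, and join each $y$ completely, in the stated color, to the listed blocks and to nothing else. (The indices of the $y$'s are those of Section~\ref{sec:odd}.)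
\begin{center}
\begin{tabular}{c|ccc|c}
 & color $0$ & color $1$ & color $2$ & misses\\ \hline
$y_0$ & $P_2,P_3$ & $E$ & $P_0,P_1$ & $P_4$\\
$y_1$ & $P_2,P_3$ & $P_4,P_0$ & $E$ & $P_1$\\
$y_3$ & $E$ & $P_1,P_2$ & $P_3,P_4$ & $P_0$\\
$y_4$ & $P_0,P_1$ & $E$ & $P_3,P_4$ & $P_2$\\
$y_e$ & $P_0,P_1$ & $P_2$ & $P_3,P_4$ & $E$
\end{tabular}
\end{center}
The entries of the last column are distinct, so every $x\in X$ has degree at least $4>\frac34\cdot5$. Every $y$ misses at most $25$ vertices, so its degree is at least $100>\frac34\cdot125$. Thus \eqref{eq:hyp} holds. The components with edges, read off column by column, are as follows, with their orders in parentheses.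
\begin{itemize}
\item Color $0$: $E\cup\{y_3\}$ (26), $P_0\cup P_1\cup\{y_4,y_e\}$ (42), $P_2\cup P_3\cup\{y_0,y_1\}$ (42).
\item Color $1$: $E\cup\{y_0,y_4\}$ (27), $P_4\cup P_0\cup\{y_1\}$ (41), $P_1\cup P_2\cup\{y_3,y_e\}$ (42).
\item Color $2$: $E\cup\{y_1\}$ (26), $P_0\cup P_1\cup\{y_0\}$ (41), $P_3\cup P_4\cup\{y_3,y_4,y_e\}$ (43).
\end{itemize}
The largest has $43<\frac{130}3=\frac{m+n}3$ vertices, which answers the Question for $r=3$.

The imbalance is needed in this example. Scale the blocks to $|E|=\frac m5$, $|P_i|=\frac{4m}{25}$ and replace each $y$ by $\frac n5$ copies. The largest component then has $\frac8{25}m+\frac35n$ vertices, and $\frac8{25}m+\frac35n<\frac{m+n}3$ is equivalent to $m>20n$.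

\section{Templates and their blow-ups}\label{sec:template}

We isolate the finite data behind this example, so that each later construction is a covering problem on a small weighted set.

\begin{definition}\label{def:template}
A \emph{template} with $r$ colors consists of
\begin{itemize}
\item a finite nonempty set $F$ of \emph{atoms} and a probability distribution $\mu$ on $F$ with positive rational values;
\item for each color $c$, a family $\mathcal A_c$ of pairwise disjoint nonempty subsets of $F$, the \emph{classes} of color $c$;
\item a finite nonempty set $T$ of \emph{types}, where each type $t$ chooses one class $A_c(t)\in\mathcal A_c$ for every color $c$.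
\end{itemize}
A type $t$ \emph{misses} an atom $f$ if $f\notin\bigcup_cA_c(t)$. The template \emph{has parameters} $(\lambda,\gamma_1,\gamma_2)$ if every class has measure at most $\lambda$, the atoms missed by any one type have total measure at most $\gamma_1$, and every atom is missed by at most $\gamma_2|T|$ types.
\end{definition}

Atoms will become blocks of $X$, types will become blocks of $Y$, and classes will contain the traces of components on $X$.

\begin{lemma}[Blow-up]\label{lem:blowup}
Consider a template with $r$ colors and parameters $(\lambda,\gamma_1,\gamma_2)$, where $\lambda<\frac1r$. Let $L$ be a common denominator of the values of $\mu$. For every $n$ divisible by $|T|$ and every sufficiently large $m$ divisible by $L$ there are an $(X,Y)$-bipartite graph with $\delta(Y,X)\ge(1-\gamma_1)m$ and $\delta(X,Y)\ge(1-\gamma_2)n$ and an $r$-edge-coloring of it in which every monochromatic component has at most $\lambda m+n<\frac{m+n}r$ vertices.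
\end{lemma}

\begin{proof}
Partition $X$ into sets $X_f$ $(f\in F)$ with $|X_f|=\mu(f)m$, and $Y$ into sets $Y_t$ $(t\in T)$ with $|Y_t|=n/|T|$. Join $x\in X_f$ to $y\in Y_t$ if and only if $t$ does not miss $f$, and give this edge the first color $c$, in a fixed order of the colors, with $f\in A_c(t)$. A vertex of $Y_t$ has at most $\gamma_1m$ non-neighbors in $X$, and a vertex of $X_f$ has at most $\gamma_2|T|\cdot n/|T|=\gamma_2n$ non-neighbors in $Y$.

Fix a color $c$, and for $A\in\mathcal A_c$ put
\[
V_A=\bigcup_{f\in A}X_f\ \cup\bigcup_{t:\,A_c(t)=A}Y_t .
\]
These sets are pairwise disjoint, because the classes of color $c$ are disjoint and each type chooses only one of them. An edge of color $c$ between $X_f$ and $Y_t$ has $f\in A_c(t)$, so both of its ends lie in $V_{A_c(t)}$. Hence a component of color $c$ is a single vertex or is contained in some $V_A$, and $|V_A|\le\lambda m+n$. Finally, $\lambda m+n<\frac{m+n}r$ is equivalent to $(\frac1r-\lambda)m>(1-\frac1r)n$, which holds for large $m$ because $\lambda<\frac1r$.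
\end{proof}

The last line is the only place where $m$ has to be large: all of $Y$ is charged to every component.

A short count shows what a good template must look like. If $\lambda<\frac1r$, a type covers measure at most $r\lambda<1$ and so misses at least one atom. Counting pairs (type, missed atom) gives $|T|\le\gamma_2|T|\,|F|$, that is, $\gamma_2\ge1/|F|$; to get $\gamma_2<\frac1{r+1}$ we need $|F|\ge r+2$. If in addition all classes were single atoms, as in Example~\ref{ex:cyclic}, each type would miss at least $|F|-r$ atoms, and the same count would give $\gamma_2\ge1-\frac r{|F|}\ge\frac2{r+2}>\frac1{r+1}$. So some classes must consist of several atoms. In both templates below, each type misses exactly one atom and distinct types miss distinct atoms. Then $\gamma_2=1/|T|$, and the task is to produce as many types as possible.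

\section{Arcs of length two on an odd cycle}\label{sec:odd}

We replace the pentagon by a cycle of length $N=2r-1$. Let $F=\{e\}\cup\mathbb Z_N$, and for $k\in\mathbb Z_N$ define the \emph{arc} $Q_k=\{2k,2k+1\}\subset\mathbb Z_N$. The indexing is chosen so that arcs with consecutive indices lie end to end:
\begin{itemize}
\item[(a)] $Q_j,Q_{j+1},\dots,Q_{j+r-2}$ cover the $2r-2$ consecutive residues $2j,\dots,2j+2r-3$ once each. So they are pairwise disjoint and cover all of $\mathbb Z_N$ except $2j+2r-2\equiv2j-1$.
\item[(b)] $Q_j,Q_{j+1},\dots,Q_{j+r-1}$ cover $2r>N$ consecutive residues, hence all of $\mathbb Z_N$.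
\end{itemize}
Fact (a) is used twice. It lets a color own any $r-1$ arcs with consecutive indices, and it lets a type cover all but one point of the cycle with $r-1$ arcs. Such a type has one color to spare. It must put that color to use, since $r-1$ classes cover measure less than $1-\frac1r$; this is the purpose of $e$. As the spare color varies from type to type, $\{e\}$ is a class of every color.

\subsection*{Classes} The colors are $c=0,1,\dots,r-1$. We spread the starting indices around $\mathbb Z_N$ as evenly as possible: let
\[
I_c=\{2c,2c+1,\dots,2c+r-2\}\subset\mathbb Z_N,\qquad \mathcal A_c=\{\{e\}\}\cup\{Q_k:k\in I_c\}.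
\]
By (a) the members of $\mathcal A_c$ are pairwise disjoint. For $r=3$ these are the classes of Section~\ref{sec:three}. For $r=4$ the sets $I_c\subset\mathbb Z_7$ are the rows of the following array.
\begin{center}
\begin{tabular}{c|ccccccc}
$k$ & $0$ & $1$ & $2$ & $3$ & $4$ & $5$ & $6$\\ \hline
$I_0$ & $\bullet$ & $\bullet$ & $\bullet$ & & & & \\
$I_1$ & & & $\bullet$ & $\bullet$ & $\bullet$ & & \\
$I_2$ & & & & & $\bullet$ & $\bullet$ & $\bullet$\\
$I_3$ & $\bullet$ & $\bullet$ & & & & & $\bullet$
\end{tabular}
\end{center}

\subsection*{Matching a window to colors} A type may choose only one class per color. To use the arcs $Q_k$ with $k$ in a window $W$ of consecutive indices, it must assign distinct colors to the elements of $W$, each $k$ receiving a color $c$ with $k\in I_c$. In the array, the window $\{1,2,3\}$ admits the assignment $1\mapsto3$, $2\mapsto0$, $3\mapsto1$, while $\{3,4,5\}$ meets only $I_1$ and $I_2$ and admits none. The next lemma says that a shortage of colors meeting the window is the only obstruction.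

\begin{lemma}\label{lem:window}
Let $s\in\{r-1,r\}$, $j\in\mathbb Z_N$ and $W=\{j,j+1,\dots,j+s-1\}$. For a color $c$ let $o(c)\in\{0,\dots,2r-2\}$ be the residue of $2c-j$ modulo $N$.
\begin{itemize}
\item[(i)] $I_c\cap W=\emptyset$ if and only if $s\le o(c)\le r$.
\item[(ii)] If $I_c\cap W\ne\emptyset$ for at least $s$ colors $c$, then there is an injective map $\varphi$ from $W$ to the set of colors with $k\in I_{\varphi(k)}$ for all $k\in W$.
\end{itemize}
\end{lemma}

\begin{proof}
Say that $j+p$ has \emph{position} $p$, for $0\le p\le2r-2$. Then $W$ occupies the positions $0,\dots,s-1$, and $I_c$ occupies the positions $o,o+1,\dots,o+r-2$, read modulo $N$, where $o=o(c)$. An \emph{initial segment} of $W$ of length $\ell$ is the set of positions $0,\dots,\ell-1$, and a \emph{final segment} of length $\ell$ is the set of positions $s-\ell,\dots,s-1$. There are four cases.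
\begin{itemize}
\item $o=0$. Then $I_c$ occupies $0,\dots,r-2$, and $I_c\cap W$ is the initial segment of length $r-1$.
\item $1\le o\le s-1$. Then $s-1\le o+r-2\le2r-3$, so $I_c$ does not wrap around and reaches the end of $W$. Thus $I_c\cap W$ is the final segment of length $s-o$.
\item $s\le o\le r$. Then $o+r-2\le2r-2$, so $I_c$ lies in the positions $s,\dots,2r-2$, and $I_c\cap W=\emptyset$.
\item $o=r+i$ with $1\le i\le r-2$. Then $I_c$ occupies $r+i,\dots,2r-2$, which lie outside $W$, and $0,\dots,i-1$, since $o+r-2\equiv i-1$. Thus $I_c\cap W$ is the initial segment of length $i$.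
\end{itemize}
This proves (i). Since $N$ is odd and $0\le c\le r-1<N$, distinct colors have distinct values $o(c)$. Consequently the initial segments in the first and fourth cases have distinct lengths for distinct colors, and so do the final segments in the second case.

For (ii), select $s$ colors that meet $W$. List those of the first and fourth cases as $c_1,\dots,c_\alpha$ and those of the second case as $c'_1,\dots,c'_\beta$, each list in order of increasing length of the segment; $\alpha+\beta=s$. The lengths are distinct positive integers, so the segment of $c_i$ has length at least $i$ and contains position $i-1$, and the segment of $c'_i$ has length at least $i$ and contains position $s-i$. Assign $c_i$ to position $i-1$ and $c'_i$ to position $s-i$. The first list fills the positions $0,\dots,\alpha-1$ and the second fills $s-\beta=\alpha,\dots,s-1$, so every element of $W$ receives its own color.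
\end{proof}

\subsection*{The types $t_j$} Let $j\in\mathbb Z_N$, $j\ne r-1$, and take $s=r-1$, $W=\{j,\dots,j+r-2\}$. By Lemma~\ref{lem:window}(i), a color fails to meet $W$ only if $o(c)\in\{r-1,r\}$. Suppose two colors fail, say $o(c)=r-1$ and $o(c')=r$. Then $2(c'-c)\equiv1\equiv2r$, so $c'-c\equiv r\pmod N$. As $|c'-c|\le r-1$, this forces $c'-c=r-N=-(r-1)$, so $c=r-1$, $c'=0$, and $j\equiv2c-(r-1)=r-1$, which is excluded. (The starting indices $0,2,\dots,2r-2$ are two apart, except that $2r-2$ and $0$ are adjacent; this one irregularity costs one window.) So at least $r-1$ colors meet $W$, and Lemma~\ref{lem:window}(ii) provides $\varphi$. Let $t_j$ choose $Q_k$ in color $\varphi(k)$ for each $k\in W$, and $\{e\}$ in the one remaining color. By (a), $t_j$ misses exactly the atom $2j-1$.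

\subsection*{The type $t_e$} Take $s=r$ and $j=r$, so $W=\{r,r+1,\dots,2r-1\}$. A color fails to meet $W$ only if $o(c)=r$, that is, $2c\equiv2r$ and so $c\equiv r\pmod N$, which is impossible for $0\le c\le r-1$. So all $r$ colors meet $W$, and the map $\varphi$ of Lemma~\ref{lem:window}(ii) is a bijection onto the colors. Let $t_e$ choose $Q_k$ in color $\varphi(k)$ for each $k\in W$. By (b), $t_e$ misses exactly the atom $e$.

\subsection*{Weights} Let $T=\{t_j:j\ne r-1\}\cup\{t_e\}$, so $|T|=2r-1$. By symmetry we give all points of the cycle the same weight, which leaves one free parameter.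

\begin{proposition}\label{prop:odd}
Let $w$ be rational with $\frac1{2r}<w<\frac1r$, let $q=\frac{1-w}{2r-1}$, and put $\mu(e)=w$ and $\mu(i)=q$ for $i\in\mathbb Z_N$. The template above has parameters
\[
\lambda=\max(w,2q)<\frac1r,\qquad \gamma_1=\max(w,q),\qquad \gamma_2=\frac1{2r-1},
\]
and $q<\frac1{2r-1}$.
\end{proposition}

\begin{proof}
The total weight is $w+(2r-1)q=1$, and $q<\frac1{2r-1}$ because $w>0$. A class has measure $w$ or $2q$, and $2q<\frac1r$ is equivalent to $2r(1-w)<2r-1$, that is, to $w>\frac1{2r}$. A type misses one atom, of measure $q$ or $w$. The atoms $2j-1$ are distinct for distinct $j$ because $N$ is odd, and only $t_e$ misses $e$; so each atom is missed by at most one of the $2r-1$ types.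
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $w=\frac1{2r-1}$, which lies strictly between $\frac1{2r}$ and $\frac1r$. Then $q<w$, so $\gamma_1=\gamma_2=\frac1{2r-1}$. Lemma~\ref{lem:blowup} gives a graph as required for each of infinitely many pairs $(m,n)$.
\end{proof}

In these graphs a vertex of $X_e$ is non-adjacent to exactly $Y_{t_e}$, and a vertex of $Y_{t_e}$ to exactly $X_e$, so both degree bounds hold with equality. For $r=3$ we have $w=\frac15$ and $q=\frac4{25}$, and the blow-up with $m=125$, $n=5$ is the graph of Section~\ref{sec:three}; there the estimate $\lambda m+n=45$ is too crude, but no class is chosen by more than three types. The type $t_e$ raises $|T|$ only by one, yet for $r=3$ it is indispensable: without it $\gamma_2=\frac1{2r-2}=\frac14=\frac1{r+1}$, and the first inequality of \eqref{eq:hyp} would not be strict. The hypothesis $r\ge3$ enters only through $2r-1>r+1$.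

For Theorem~\ref{thm:small} we move weight from the cycle to $e$. This shrinks the arcs, which are the largest classes, and the only cost is that $t_e$ misses more; \eqref{eq:hyp} tolerates this as long as $w<\frac1{r+1}$.

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Put $\theta=\frac{2r}{(r+1)(2r-1)}$. As $w$ increases to $\frac1{r+1}$, the quantity $2q=\frac{2(1-w)}{2r-1}$ decreases to $\theta$. Choose a rational $w$ with $\frac1{2r}<w<\frac1{r+1}$ and $\theta<2q<\theta+\frac\varepsilon2$. Since $2q>\theta>\frac1{r+1}>w$, Proposition~\ref{prop:odd} gives $\lambda=2q$. Since $r\ge3$, we have $q<\frac1{2r-1}<\frac1{r+1}$, so both $\gamma_1=\max(w,q)$ and $\gamma_2=\frac1{2r-1}$ are smaller than $\frac1{r+1}$. The graphs of Lemma~\ref{lem:blowup} therefore satisfy \eqref{eq:hyp}. Taking $m$ so large that also $n<\frac\varepsilon2m$, every component has at most $2qm+n<(\theta+\varepsilon)m<(\theta+\varepsilon)(m+n)$ vertices.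
\end{proof}

\section{Long arcs and two moduli}\label{sec:moduli}

To get more types we need more atoms, and hence longer arcs. Suppose that $r'$ colors are to be spent on a cycle of length $N=dr'+1$ with arcs $Q_l=\{dl,\dots,dl+d-1\}$ of length $d\ge2$. As before, $r'$ arcs with consecutive indices cover all but one point, and they must be available in $r'$ distinct colors, while overlapping arcs must not share a color. The obvious rule, giving $Q_l$ the color $l\bmod r'$, meets the first demand but not the second: since $dr'\equiv-1\pmod N$, the arc $Q_{l+r'}$ is $Q_l$ shifted by one step, and the two overlap.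

The remedy is to offer each arc two colors from two palettes, $l\bmod h$ and $l\bmod h'$, with $h+h'=r'$. A window uses the first palette on its first $h$ arcs and the second on its last $h'$ arcs. We shall see that overlapping arcs have index difference $jr'$ or $jr'+1$ with $1\le j\le d-1$, so neither $h$ nor $h'$ may divide such a number. The choice $h'=h$ fails because $h\mid r'$, and $h'=h+1$ fails because $r'+1=2h'$. For $h'=h+2$ we have $r'\equiv2\pmod h$ and $r'\equiv-2\pmod{h'}$, so the forbidden differences reduce to nonzero integers of absolute value less than $2d$, and moduli of size about $2d$ are safe. This ties $d$ to about $r/4$ and yields about $r^2/4$ types. We do not optimize lower-order terms.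

\begin{proof}[Proof of Theorem~\ref{thm:quadratic}]
Since $r\ge12$, we have $d\ge2$. Put
\[
h=2d+1,\qquad h'=2d+3,\qquad r'=h+h'=4d+4\le r,\qquad N=dr'+1 .
\]
Let $F=\mathbb Z_N\cup\{e_1,\dots,e_{r-r'}\}$; the atoms $e_i$ absorb the at most three surplus colors. For integers $0\le l\le N-1$ let $Q_l=\{dl,dl+1,\dots,dl+d-1\}\subset\mathbb Z_N$. The indices $l$ are integers, not residues, because $N\equiv4\pmod{h'}$ and so $l\bmod h'$ is not defined on $\mathbb Z_N$; accordingly we use only windows that do not wrap around. (For $r=12$: $d=2$, $h=5$, $h'=7$, $N=25$, overlapping arcs have index difference $12$ or $13$, and there are $14$ windows.)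

\emph{Windows.} For $0\le k\le N-r'$ the arcs $Q_k,\dots,Q_{k+r'-1}$ have indices in $[0,N-1]$ and cover the $dr'=N-1$ consecutive residues starting at $dk$, that is, all of $\mathbb Z_N$ except $dk-1$. Since $\gcd(d,N)=1$, these exceptional points are distinct for distinct $k$. The number of windows is
\[
M=N-r'+1=(d-1)(4d+4)+2=4d^2-2 .
\]

\emph{Overlaps.} Let $0\le k<l\le N-1$, $D=l-k$, and suppose $Q_k\cap Q_l\ne\emptyset$. Then $dk+a\equiv dl+b$ with $0\le a,b\le d-1$, so $dD\equiv i\pmod N$ for $i=a-b$, $|i|\le d-1$. The inverse of $d$ modulo $N$ is $-r'$, so $D\equiv-ir'$. Since $0<D<N$, we have $i\ne0$. If $i<0$, then $D=jr'$ with $j=-i$, because $0<jr'<N$. If $i>0$, then $D=N-ir'=jr'+1$ with $j=d-i$. In both cases $1\le j\le d-1$.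

\emph{Divisibility.} Let $1\le j\le d-1$. Modulo $h$ we have $r'=2h+2\equiv2$, so $jr'\equiv2j$ and $jr'+1\equiv2j+1$; both numbers lie in $[2,2d-1]$, strictly between $0$ and $h$. Modulo $h'$ we have $r'=2h'-2\equiv-2$, so $jr'\equiv-2j$ and $jr'+1\equiv-(2j-1)$; the numbers $2j$ and $2j-1$ lie in $[1,2d-2]$, strictly between $0$ and $h'$. So neither $h$ nor $h'$ divides $jr'$ or $jr'+1$.

\emph{Classes.} Take colors $b_0,\dots,b_{h-1}$, $b'_0,\dots,b'_{h'-1}$ and $c_1,\dots,c_{r-r'}$, which is $r$ colors in total, and set
\begin{align*}
\mathcal A_{b_i}&=\{Q_l:0\le l\le N-1,\ l\equiv i\pmod h\},\\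
\mathcal A_{b'_i}&=\{Q_l:0\le l\le N-1,\ l\equiv i\pmod{h'}\},\qquad \mathcal A_{c_i}=\{\{e_i\}\}.
\end{align*}
Two arcs in the same family have index difference divisible by $h$ or by $h'$, so they are disjoint by the two preceding steps.

\emph{Types.} For $0\le k\le N-r'$ let $t_k$ choose $Q_l$ in color $b_{l\bmod h}$ for $k\le l\le k+h-1$, choose $Q_l$ in color $b'_{l\bmod h'}$ for $k+h\le l\le k+r'-1$, and choose $\{e_i\}$ in color $c_i$. Since $h$ consecutive integers represent each residue modulo $h$ once, and $h'$ consecutive integers each residue modulo $h'$ once, $t_k$ makes exactly one choice in every color. It misses exactly the atom $dk-1$. Every atom is therefore missed by at most one of the $M$ types, and $\gamma_2=\frac1M$.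

\emph{Weights.} Give each point of $\mathbb Z_N$ the weight $\frac1{dr+1}$ and each $e_i$ the weight $\frac d{dr+1}$ of an arc. The total is $\frac{dr'+1+d(r-r')}{dr+1}=1$. Every class has measure $\lambda=\frac d{dr+1}<\frac1r$, and every type misses measure $\gamma_1=\frac1{dr+1}<\frac1M$, because $dr\ge dr'=4d^2+4d>M$. Lemma~\ref{lem:blowup} now gives infinitely many graphs with $\delta(X,Y)\ge(1-\frac1M)n$, $\delta(Y,X)\ge(1-\frac1M)m$ and all monochromatic components smaller than $\frac{m+n}r$.

If $\gamma>\frac1M$, these graphs satisfy $\delta(X,Y)>(1-\gamma)n$ and $\delta(Y,X)>(1-\gamma)m$. Finally, $\lfloor r/4\rfloor\ge\frac{r-3}4$ gives $\frac{r-7}4\le d\le\frac r4$, so $M\ge\frac{(r-7)^2}4-2$ and $\frac1M=\frac{4+o(1)}{r^2}$ as $r\to\infty$.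
\end{proof}

\section{The averaging bound}\label{sec:avg}

We pick an edge uniformly at random and bound the expected order of the monochromatic component that contains it. The tool is the Cauchy--Schwarz inequality in the form
\begin{equation}\label{eq:cs}
\sum_j\frac{u_j^2}{v_j}\ \ge\ \frac{\bigl(\sum_ju_j\bigr)^2}{\sum_jv_j}\qquad(u_j\text{ real},\ v_j>0).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:avg}]
We may assume $\gamma<1$, so that the number $D\ge(1-\gamma)mn$ of edges is positive. Let $D_c$ be the number of edges of color $c$. Fix $c$ with $D_c>0$, and let the components of color $c$ that contain edges have $\alpha_j$ vertices in $X$, $\beta_j$ vertices in $Y$, and $\epsilon_j$ edges of color $c$. Then $\epsilon_j\le\alpha_j\beta_j$, $\sum_j\epsilon_j=D_c$, $\sum_j\alpha_j\le m$ and $\sum_j\beta_j\le n$. Using $\alpha_j\ge\epsilon_j/\beta_j$, $\beta_j\ge\epsilon_j/\alpha_j$ and \eqref{eq:cs},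
\[
\sum_j\epsilon_j\alpha_j\ge\sum_j\frac{\epsilon_j^2}{\beta_j}\ge\frac{D_c^2}n,\qquad
\sum_j\epsilon_j\beta_j\ge\sum_j\frac{\epsilon_j^2}{\alpha_j}\ge\frac{D_c^2}m .
\]
The sum $\sum_j\epsilon_j(\alpha_j+\beta_j)$ adds, over the edges of color $c$, the order of the component of color $c$ containing the edge. Summing over the colors and applying \eqref{eq:cs} with all $v_c=1$, the total over all edges is at least
\[
\Bigl(\frac1m+\frac1n\Bigr)\sum_cD_c^2\ \ge\ \frac{m+n}{mn}\cdot\frac{D^2}r .
\]
Dividing by $D$, some edge lies in a monochromatic component with at least
\[
\frac D{mn}\cdot\frac{m+n}r\ \ge\ (1-\gamma)\frac{m+n}r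
\]
vertices. Under \eqref{eq:hyp} we have $D\ge m\,\delta(X,Y)>\frac r{r+1}mn$, and the left-hand side exceeds $\frac{m+n}{r+1}$. With weak inequalities in \eqref{eq:hyp} this last conclusion fails for the graph of Example~\ref{ex:cyclic} with $t=r+1$, all of whose components have exactly $\frac{m+n}{r+1}$ vertices.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DKS}
Louis DeBiasio, Robert A. Krueger, G\'abor N. S\'ark\"ozy,
\emph{Large monochromatic components in multicolored bipartite graphs},
arXiv:1806.05271 (2018).

\end{thebibliography}
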